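\title{An iterated-logarithm threshold for infinite sets in which no element divides a product of $h$ others}

\begin{abstract}
Fix $h\ge 2$ and consider infinite sets $A$ of positive integers in which no element divides the product of $h$ other distinct elements. The primes form such a set. We determine how far $|A\cap[1,n]|$ can stay above $\pi(n)$ for all large $n$. For every $B>0$ there is such a set with $|A\cap[1,n]|\ge \pi(n)+n^{Bh^{-\log^* n}}$ for all large $n$, where $\log^*$ is the iterated logarithm; this answers a question of Pach and S\'andor in the negative. Conversely, if $|A\cap[1,n]|\ge\pi(n)$ for all $n\ge n_0$, then $|A\cap[1,n]|\le \pi(n)+n^{Ch^{-\log^* n}}$ for all large $n$, with $C$ depending only on $h$ and $n_0$.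
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $h\ge2$ is a fixed integer, $\log$ is the natural logarithm, and $\pi(x)$ is the number of primes up to $x$. For a set $A$ of positive integers we write $A(x)=A\cap[1,x]$. We say that $A$ has \emph{property $\mathcal P_h$} if there are no distinct elements $a_0,a_1,\dots,a_h\in A$ with $a_0\mid a_1a_2\cdots a_h$.

The primes have property $\mathcal P_h$. So does every set in which each element has a prime factor that divides no other element, and such a set satisfies $|A(n)|\le\pi(n)$, since sending each element to such a prime factor is an injection of $A(n)$ into the primes up to $n$. Thus $\pi(n)$ is the size that is reached for a trivial reason, and the quantity to study is the \emph{excess} $|A(n)|-\pi(n)$.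

A positive excess has a price. If $A$ is infinite with property $\mathcal P_h$, a prime $p\in A$ divides no other element of $A$; otherwise it would divide the product of that element with any $h-1$ further ones. So a composite number can join $A$ only if all its prime factors are left out, and these are smaller than the number itself: $A$ pays first and gains later. If the excess is to be large at a single $n$, the early deficit does not matter. If it is to be large for \emph{every} large $n$, each payment must be covered by earlier gains, and one asks how fast this process can grow.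

It is known that for every $h\ge2$ there exist a constant $c>0$ and an infinite set $A$ with property $\mathcal P_h$ such that
\begin{equation}\label{eq:known}
|A(x)|\ge \pi(x)+\exp\Big\{(\log x)^{1-\frac{c\sqrt{\log h}}{\sqrt{\log\log x}}}\Big\}
\end{equation}
for every sufficiently large $x$. Pach and S\'andor \cite{PS} asked whether this has the right shape.

\begin{quote}
\emph{Is there a constant $C_h>0$ such that every infinite set $A$ of positive integers with}
\[
|A(n)|\ge \pi(n)+\exp\Big\{(\log n)^{1-\frac{C_h\sqrt{\log h}}{\sqrt{\log\log n}}}\Big\}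
\]
\emph{for all sufficiently large $n$ (that is, for $n\ge n_0$, where $n_0$ may depend on $A$) contains distinct $a_0,a_1,\dots,a_h$ with $a_0\mid a_1\cdots a_h$?}
\end{quote}

It helps to write the excess as a power of $n$. For $C>0$,
\begin{equation}\label{eq:rewrite}
\exp\Big\{(\log n)^{1-\frac{C\sqrt{\log h}}{\sqrt{\log\log n}}}\Big\}=n^{\exp(-C\sqrt{\log h\,\log\log n})},
\end{equation}
so the question concerns the rate at which the exponent of $n$ must decay. The true rate is far slower. For $x>0$ let $\log^*x$ be the least $j\ge0$ such that the $j$-fold iterated logarithm of $x$ is at most $1$; equivalently, the least $j$ with $x\le e_j$, where $e_0=1$ and $e_{j+1}=e^{e_j}$. The function $\log^*$ is nondecreasing, and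
\begin{equation}\label{eq:logstar}
\log^*(e^x)=1+\log^*x\qquad(x>0).
\end{equation}

\begin{theorem}\label{thm:lower}
Let $h\ge2$. For every $B>0$ there is an infinite set $A$ of positive integers with property $\mathcal P_h$ and
\[
|A(n)|\ge\pi(n)+n^{B\,h^{-\log^*n}}\qquad\text{for all sufficiently large } n .
\]
\end{theorem}

\begin{theorem}\label{thm:upper}
Let $h\ge2$, let $A$ be infinite with property $\mathcal P_h$, and suppose that $|A(n)|\ge\pi(n)$ for all $n\ge n_0$. Then there are $C$ and $n_1$, depending only on $h$ and $n_0$, with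
\[
|A(n)|\le\pi(n)+n^{C\,h^{-\log^*n}}\qquad\text{for all } n\ge n_1 .
\]
\end{theorem}

To compare $\log^*$ with ordinary functions, note that $\log^*z\le z$ for $z>0$: this holds for $z\le1$, and for $z>1$ induction on $\log^*z$ gives $\log^*z=1+\log^*(\log z)\le1+\log z\le z$. Applying \eqref{eq:logstar} three times we get
\begin{equation}\label{eq:slow}
\log^*x\le 3+\log\log\log x\qquad(x>e^e).
\end{equation}

\begin{corollary}\label{cor:no}
The answer to the question is no. For every $h\ge2$ there is one infinite set $A$ with property $\mathcal P_h$ that satisfies the lower bound in the question for every constant $C_h>0$ at once.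
\end{corollary}

\begin{proof}
Take the set of Theorem~\ref{thm:lower} with $B=1$, and let $C>0$. By \eqref{eq:slow}, $\sqrt{\log h}\,\log^*n\le C\sqrt{\log\log n}$ for all large $n$, that is, $h^{-\log^*n}\ge\exp(-C\sqrt{\log h\,\log\log n})$. Now use \eqref{eq:rewrite}.
\end{proof}

\begin{corollary}\label{cor:omega}
If $\omega(n)\to\infty$ and $|A(n)|\ge\pi(n)+n^{\omega(n)h^{-\log^*n}}$ for all large $n$, then there are distinct $a_0,\dots,a_h\in A$ with $a_0\mid a_1\cdots a_h$. The function $\omega$ cannot be replaced by any constant.
\end{corollary}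

\begin{proof}
Such a set is infinite and has $|A(n)|\ge\pi(n)$ for large $n$. If it had property $\mathcal P_h$, Theorem~\ref{thm:upper} would fail as soon as $\omega(n)>C$ and $n\ge n_1$. The last sentence is Theorem~\ref{thm:lower}.
\end{proof}

So the threshold for the excess is $n^{\Theta(1)h^{-\log^*n}}$, and Theorem~\ref{thm:lower} with $B>C$ shows that the constant $C$ in Theorem~\ref{thm:upper} cannot be chosen independently of $A$.

We use two textbook facts about primes. By Bertrand's postulate, $(z/2,z]$ contains a prime for every real $z\ge2$. By Chebyshev's estimates, there are $c_0>0$ and $y_*$ with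
\begin{equation}\label{eq:cheb}
\pi(2y)-\pi(y)\ge c_0\,y/\log y\ge\sqrt y\qquad(y\ge y_*).
\end{equation}

\section{Trading primes for products}\label{sec:blocks}

We want many products of few primes, arranged so that no product is covered by $h$ others. Take $h=2$, and arrange fifteen primes $p_{i,u}$ in three columns $i=0,1,2$, with rows $u\in\mathbb F_5$. For each of the $25$ polynomials $f=\alpha X+\beta$ over $\mathbb F_5$ form the number
\[
a_f=p_{0,\beta}\;p_{1,\alpha+\beta}\;p_{2,2\alpha+\beta}.
\]
Two different $f$ take the same value at no more than one point, so two of these numbers share at most one prime. Hence two other numbers contain at most two of the three primes of $a_f$, and $a_f$ does not divide their product. Fifteen primes have been traded for twenty-five numbers. In general, products of length $t$ allow polynomials with $\lceil t/h\rceil$ free coefficients.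

\begin{lemma}\label{lem:block}
Let $q$ be a prime, $2\le t\le q$, $m=\lceil t/h\rceil$, and let $p_{i,u}$ $(0\le i<t,\ u\in\mathbb F_q)$ be $tq$ distinct primes. For $f\in\mathbb F_q[X]$ with $\deg f<m$ put $a_f=\prod_{i=0}^{t-1}p_{i,f(i)}$. Then the $q^m$ integers $a_f$ are distinct, and no $a_f$ divides a product of at most $h$ of the $a_g$ with $g\ne f$.
\end{lemma}

\begin{proof}
The points $0,1,\dots,t-1$ are distinct in $\mathbb F_q$ because $t\le q$. If $f\ne g$, the nonzero polynomial $f-g$ has degree at most $m-1$, so it vanishes at no more than $m-1$ of these points, and $a_f$, $a_g$ share at most $m-1$ primes. Since $m-1<t/h$, at most $h$ numbers $a_g$ with $g\ne f$ together contain at most $h(m-1)<t$ of the $t$ distinct primes of $a_f$. So their product is not divisible by $a_f$; in particular $a_g\ne a_f$.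
\end{proof}

We call the pair $(S,\mathcal F)$, where $S$ is the set of the $tq$ primes and $\mathcal F$ is the set of the $a_f$, a \emph{block of type $(t,q)$}. Blocks on disjoint sets of primes do not interact.

\begin{lemma}\label{lem:glue}
Let $(S_j,\mathcal F_j)$, $j\in I$, be blocks with the $S_j$ pairwise disjoint. Then
\[
A=\Big(\{\text{primes}\}\setminus\bigcup_jS_j\Big)\cup\bigcup_j\mathcal F_j
\]
is infinite and has property $\mathcal P_h$.
\end{lemma}

\begin{proof}
Every prime divides some element of $A$ (take $f$ constant), so $A$ is infinite. Let $a_0,\dots,a_h\in A$ be distinct. The elements of $\mathcal F_j$ are composite since $t\ge2$. So if $a_0$ is a prime, it lies in no $S_j$, divides no other element of $A$, and does not divide $a_1\cdots a_h$. If $a_0\in\mathcal F_j$, it is coprime to every element of $A\setminus\mathcal F_j$. Then $a_0\mid a_1\cdots a_h$ would force $a_0$ to divide the product of those $a_i$, $i\ge1$, that lie in $\mathcal F_j$, contrary to Lemma~\ref{lem:block}.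
\end{proof}

\begin{example}[one scale at a time]\label{ex:onescale}
Let $t=h+1$, so $m=2$. Given a large $n$, put $y=\frac12n^{1/(h+1)}$ and $z=c_0y/((h+1)\log y)$, and let $q$ be a prime in $(z/2,z]$. By \eqref{eq:cheb} there is a block of type $(h+1,q)$ on primes in $(y,2y]$, and its $q^2$ products are at most $(2y)^{h+1}=n$. The set of Lemma~\ref{lem:glue} has excess $q^2-(h+1)q\ge c\,n^{2/(h+1)}/(\log n)^2$ at $n$, with $c=c(h)>0$, but excess $-(h+1)q$ at $2y$. Now use one such block for each term of a sequence $n_1<n_2<\cdots$ with $n_j<\frac12n_{j+1}^{1/(h+1)}$. At $n_j$ the earlier blocks contribute positively and the later ones have not begun, so the excess is at least $c\,n_j^{2/(h+1)}/(\log n_j)^2$ for every $j$. Since $h^{-\log^*n}\to0$, Theorem~\ref{thm:upper} is false without the hypothesis $|A(n)|\ge\pi(n)$.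
\end{example}

When deficits are forbidden, the bookkeeping runs roughly as follows; this paragraph is a guide and is not used in the proofs. Suppose the excess at $y$ is $M=y^\lambda$. We can afford to remove about $M$ primes from $(y,2y]$. Split them into blocks of types $(t,q)$ for $t=2,\dots,T$, with $q$ about $M/T^2$. The block of type $(t,q)$ delivers at least $q^{t/h}$ numbers of size about $y^t$. If $T\le M^\varepsilon$ with $\varepsilon$ small, this is an excess of about $x^{\lambda/h}$ at $x=y^t$, for every $t\le T$. So one \emph{generation} of blocks divides the exponent by $h$ and sustains the new exponent until $\log x=T\log y$, when the next generation must take over. After $k$ generations the exponent is about $h^{-k}$, and everything depends on how long a generation lasts. If the $k$th generation uses lengths up to $T=h^k$, then $\log\log x$ is about $\frac12k^2\log h$ after $k$ generations and $h^{-k}$ is about $\exp(-\sqrt{2\log h\,\log\log x})$, the shape in \eqref{eq:rewrite}. But Lemma~\ref{lem:block} allows any $t\le q$, so we may take $T=M^\varepsilon=e^{\varepsilon\lambda\log y}$.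 Then $\log x$ is exponentiated in each generation, and $k$ is about $\log^*x$. Theorem~\ref{thm:upper} says that a generation cannot last essentially longer.

\section{Proof of Theorem~\ref{thm:lower}}\label{sec:lower}

\subsection*{Parameters}
The $k$th generation uses primes in $(y_k,2y_k]$ and has a budget $M_k$, supplied by generation $k-1$. Let $\varepsilon_k=2^{-k-3}$ for $k\ge1$. Let $y_1$ be large, $M_1=\sqrt{y_1}$, and, given $y_k$ and $M_k$, put
\[
T_k=\lfloor M_k^{\varepsilon_k}\rfloor,\qquad r_k=\lfloor M_k^{\varepsilon_k/2}\rfloor,\qquad q_k\ \text{a prime in }\big(\tfrac12M_k^{1-3\varepsilon_k},\,M_k^{1-3\varepsilon_k}\big],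
\]
\[
y_{k+1}=(2y_k)^{r_k},\qquad M_{k+1}=q_k^{\,r_k/h}.
\]
The block of type $(r_k,q_k)$ is complete by $y_{k+1}$ and pays for the primes removed just above $y_{k+1}$. The first products of generation $k+1$ are guaranteed only at $(2y_{k+1})^2$, so generation $k$ must continue until then; this is why $r_k$ is taken well below $T_k$. Let $L_k=\log y_k$ and $\lambda_k=\log M_k/L_k$, so that
\[
\lambda_1=\tfrac12,\qquad \lambda_{k+1}=\frac{\log q_k}{h\log(2y_k)} .
\]
Passing from $M_k$ to $q_k$ loses a factor $1-3\varepsilon_k$ in the exponent, so the $\varepsilon_k$ must be summable; they must also be large enough that $M_k^{\varepsilon_k}$ is still exponential in a power of $L_k$. The next lemma checks both.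

\begin{lemma}\label{lem:param}
Assume $L_1\ge(64h)^4$. Then all $q_k$ exist, and for all $k\ge1$:
\begin{enumerate}
\item[(i)] $\lambda_k\le\frac12$;
\item[(ii)] $\lambda_k\ge\frac12h^{-(k-1)}\prod_{1\le j<k}(1-2^{-j-1})\ge\frac14h^{-(k-1)}$;
\item[(iii)] $L_k\ge(64h)^{2k+2}$;
\item[(iv)] $L_{k+1}\ge e^{\sqrt{L_k}}$;
\item[(v)] $7\le r_k$, \ $r_k^2\le T_k\le q_k$, \ and \ $\sum_{t=2}^{T_k}tq_k\le M_k/16\le\sqrt{y_k}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The second inequality in (ii) follows from $\prod_{j\ge1}(1-2^{-j-1})\ge1-\sum_{j\ge1}2^{-j-1}=\frac12$. For $k=1$, (i)--(iii) hold. Assume that $y_k,M_k$ are defined and (i)--(iii) hold for $k$. We show that $q_k$ exists, that (iv), (v) hold for $k$, and that (i)--(iii) hold for $k+1$. First,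
\begin{equation}\label{eq:Mbig}
\log M_k=\lambda_kL_k\ge\tfrac14h^{-(k-1)}(64h)^{2k+2}\ge2^{k+5}.
\end{equation}
Hence $M_k^{\varepsilon_k}\ge e^4\ge16$ and $r_k\ge\lfloor e^2\rfloor=7$. Since $\varepsilon_k\le\frac1{16}$, we have $M_k^{1-3\varepsilon_k}\ge M_k^{13/16}\ge2$, so $q_k$ exists.

(v) The integer $r_k^2$ is at most $M_k^{\varepsilon_k}$, so $r_k^2\le T_k$. Next, $q_k\ge\frac12M_k^{13/16}\ge M_k^{1/16}\ge T_k$. Finally $\sum_{t=2}^{T_k}tq_k\le T_k^2q_k\le M_k^{1-\varepsilon_k}\le M_k/16$, and $M_k\le\sqrt{y_k}$ by (i).

(i) We have $\lambda_{k+1}\le\log M_k/(hL_k)=\lambda_k/h\le\frac12$.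

(ii) From $\log q_k\ge(1-3\varepsilon_k)\log M_k-\log2$, $\ 1/(1+s)\ge1-s$ and $\log M_k\le L_k$,
\[
\lambda_{k+1}\ge\frac{\lambda_k}h\Big(1-3\varepsilon_k-\frac{\log2}{\log M_k}\Big)\Big(1-\frac{\log2}{L_k}\Big)\ge\frac{\lambda_k}h\Big(1-3\varepsilon_k-\frac{2\log2}{\log M_k}\Big).
\]
By \eqref{eq:Mbig}, $3\varepsilon_k+2\log2/\log M_k\le2^{-k}\big(\frac38+\frac{2\log2}{32}\big)\le2^{-k-1}$, which gives (ii) for $k+1$.

(iv) Since $L_k\ge2$, we have $L_{k+1}\ge r_kL_k\ge\frac12M_k^{\varepsilon_k/2}L_k\ge\exp(\frac12\varepsilon_k\lambda_kL_k)$. Here $\frac12\varepsilon_k\lambda_k\ge2^{-k-6}h^{-(k-1)}$ by (ii), and $\sqrt{L_k}\ge(64h)^{k+1}\ge2^{k+6}h^{k-1}$ by (iii). So $\frac12\varepsilon_k\lambda_k\sqrt{L_k}\ge1$, and (iv) follows.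

(iii) Let $s=(64h)^{k+1}\ge120$. By (iv), $L_{k+1}\ge e^s\ge s^5/120\ge s^4\ge(64h)^{2k+4}$.
\end{proof}

\subsection*{The set}
Assume also $y_1\ge y_*$. The intervals $(y_k,2y_k]$ are pairwise disjoint since $y_{k+1}\ge(2y_k)^7$. By (v) and \eqref{eq:cheb} we can choose pairwise disjoint sets $S_{k,t}\subseteq(y_k,2y_k]$ of $tq_k$ primes for $k\ge1$, $2\le t\le T_k$, and since $t\le q_k$ each carries a block $(S_{k,t},\mathcal F_{k,t})$ of type $(t,q_k)$. The family $\mathcal F_{k,t}$ has at least $q_k^{t/h}$ elements, each at most $(2y_k)^t$. Let $A$ be the set given by Lemma~\ref{lem:glue} for all these blocks. It is infinite and has property $\mathcal P_h$.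

\subsection*{Each generation pays for the next}
Let $N_k(x)$ be the number of elements of $\bigcup_t\mathcal F_{k,t}$ up to $x$, and $R_k(x)$ the number of primes of $\bigcup_tS_{k,t}$ up to $x$. Then $R_k(x)=0$ for $x\le y_k$, and $R_k(x)\le M_k/16$ always, by (v). We claim that $N_k(x)-R_{k+1}(x)\ge\frac12N_k(x)$ for all $x$. For $x\le y_{k+1}$ there is nothing to prove. For $x>y_{k+1}=(2y_k)^{r_k}$ all of $\mathcal F_{k,r_k}$ is counted, so $N_k(x)\ge q_k^{r_k/h}=M_{k+1}\ge2R_{k+1}(x)$. Therefore, for every $k$ and $x$,
\begin{equation}\label{eq:telescope}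
|A(x)|-\pi(x)=-R_1(x)+\sum_{j\ge1}\big(N_j(x)-R_{j+1}(x)\big)\ge\tfrac12N_k(x)-M_1 .
\end{equation}
Only the first generation is unpaid, and it costs at most the constant $M_1$.

\subsection*{The active generation}
Let $x\ge(2y_1)^2$ and choose $k$ with $(2y_k)^2\le x<(2y_{k+1})^2$. Since $r_k\ge3$ gives $2r_k+2\le r_k^2+1$, (v) yields
\[
(2y_{k+1})^2=4(2y_k)^{2r_k}\le(2y_k)^{2r_k+2}\le(2y_k)^{r_k^2+1}\le(2y_k)^{T_k+1}.
\]
So $t=\lfloor\log x/\log(2y_k)\rfloor$ satisfies $2\le t\le T_k$, and $N_k(x)\ge|\mathcal F_{k,t}|\ge q_k^{t/h}$. Using $\log x<(t+1)\log(2y_k)$, $\ t/(t+1)\ge\frac12$ and (ii),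
\begin{equation}\label{eq:active}
\log N_k(x)\ge\frac th\log q_k=t\lambda_{k+1}\log(2y_k)\ge\frac t{t+1}\lambda_{k+1}\log x\ge\tfrac18h^{-k}\log x .
\end{equation}

\subsection*{Counting generations}
To turn (iv) into the recursion that defines $\log^*$, put $z_k=\frac12\sqrt{L_k}-1\ge2$. By (iv),
\[
z_{k+1}\ge\tfrac12e^{\sqrt{L_k}/2}-1=\tfrac e2\,e^{z_k}-1\ge e^{z_k},
\]
because $(\frac e2-1)e^2>1$. By \eqref{eq:logstar}, $\log^*z_k\ge\log^*z_1+k-1$. As $x\ge y_k\ge z_k$, this gives $k\le\log^*x-\log^*z_1+1$, that is, $h^{-k}\ge h^{\log^*z_1-1}\,h^{-\log^*x}$. A late start therefore gains a large constant factor. Given $B$, choose $y_1$ so large that also $\frac18h^{\log^*z_1-1}\ge2B$. Put $X=x^{Bh^{-\log^*x}}$. Then \eqref{eq:telescope} and \eqref{eq:active} give $|A(x)|-\pi(x)\ge\frac12X^2-M_1$. By \eqref{eq:slow}, $\log X\ge Bh^{-3}(\log\log x)^{-\log h}\log x\to\infty$, so $\frac12X^2-M_1\ge X$ for all large $x$. This proves Theorem~\ref{thm:lower}. \qed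

\section{Private primes and poor divisors}\label{sec:poor}

From now on $A$ is an infinite set with property $\mathcal P_h$. We first separate the elements that are accounted for by the trivial bound $\pi(n)$. Call a prime \emph{private} if it has exactly one multiple in $A$, and let $\mathcal R$ be the set of all other primes. Let $A_1$ be the set of elements of $A$ with a private prime factor, and $A_2=A\setminus A_1$. Put
\[
R(x)=|\mathcal R\cap[1,x]|,\qquad E(x)=|A_2\cap[1,x]|.
\]
In the construction above, $R$ counts the removed primes, apart from those of the blocks with $t\le h$, and $E$ counts the products made from them. Sending each $a\in A_1$ to a private prime factor is an injection of $A_1(x)$ into the private primes up to $x$, so $|A(x)|\le\pi(x)-R(x)+E(x)$. Hence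
\begin{equation}\label{eq:excessE}
|A(x)|-\pi(x)\le E(x)\qquad(x\ge1),
\end{equation}
and if $|A(n)|\ge\pi(n)$ for all integers $n\ge n_0$ (we take $n_0$ to be a positive integer), then
\begin{equation}\label{eq:RE}
R(x)\le E(x)\qquad(x\ge n_0).
\end{equation}
Inequality \eqref{eq:RE} is the only use of that hypothesis: the primes given up must have been paid for.

Every prime factor of an element $a\in A_2$ lies in $\mathcal R$ and has $a$ as a multiple, so it has at least two multiples in $A$. To bound $E$ we need a consequence of $\mathcal P_h$ that can be counted. If $a=d_1\cdots d_h$ and each $d_i$ divides many elements of $A$, we can pick $h$ different multiples, and their product is divisible by $a$. So some $d_i$ has few multiples in $A$ and nearly determines $a$. Call a positive integer $d$ \emph{poor} if it has at most $h$ multiples in $A$, and call a prime $p$ a \emph{simple} factor of $a$ if $p\mid a$ and $p^2\nmid a$. For simple prime factors a second multiple is already enough.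

\begin{lemma}\label{lem:poor}
If $a\in A_2$ and $a=d_1\cdots d_h$ with positive integers $d_i$, then some $d_i$ is poor and is not a simple prime factor of $a$.
\end{lemma}

\begin{proof}
Let $I$ be the set of $i$ for which $d_i$ is a simple prime factor of $a$, and suppose that no $d_i$ with $i\notin I$ is poor. For $i\in I$ the primes $d_i$ are distinct, and each divides some $b_i\in A\setminus\{a\}$. The $b_i$ may coincide, but the product of the distinct ones is divisible by each prime $d_i$, hence by $\prod_{i\in I}d_i$. For $i\notin I$, one after another, choose a multiple $b_i\in A$ of $d_i$ different from $a$ and from all elements chosen before; at most $h$ elements are excluded, and $d_i$ has at least $h+1$ multiples in $A$. We obtain at most $h$ distinct elements of $A\setminus\{a\}$ whose product is divisible by $a$. Since $A$ is infinite, we can add further elements to have exactly $h$, contrary to $\mathcal P_h$.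
\end{proof}

So the task is to factor each $a\in A_2$ into $h$ parts such that every part is a simple prime or lies in a small set of integers.

\begin{example}[$h=2$]\label{ex:two}
We show that $E(x)\le2x^{2/3}$. Let $a\in A_2$, $a\le x$. If $a$ has a prime factor $p>x^{1/3}$, take $d_1=p$ and $d_2=a/p<x^{2/3}$; either $p$ is simple or $p\le x^{1/2}$. If not, multiply the prime factors of $a$ one at a time until the product $d_1$ first exceeds $x^{1/3}$; then $d_1\le x^{2/3}$ and $d_2=a/d_1<x^{2/3}$ (if this never happens, take $d_1=a$, $d_2=1$). In each case Lemma~\ref{lem:poor} gives a poor divisor $d\le x^{2/3}$ of $a$. There are at most $x^{2/3}$ values of $d$, each with at most two multiples in $A$. By \eqref{eq:excessE} and Example~\ref{ex:onescale}, the exponent $\frac23$ cannot be lowered without a further hypothesis.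
\end{example}

With \eqref{eq:RE} the argument feeds back into itself. In the example we now get $R(x)\le2x^{2/3}$, so $\mathcal R$ is sparse; the divisors $d$ are products of primes of $\mathcal R$, so there are fewer of them than we counted; so $E$ is smaller, and $\mathcal R$ is sparser still. Two difficulties arise. Suppose $R(e^w)\le e^{\gamma w}$ for $w\ge v$, and we wish to bound $E(e^W)$.

First, nothing is known about the primes of $\mathcal R$ below $e^v$. They may contribute a factor as large as $(3W)^{e^v}$ to the number of $d$, which is harmless only when $W$ is exponential in $v$. This is the source of the tower, and by Theorem~\ref{thm:lower} it cannot be avoided.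

Second, for $h=2$ one round multiplies $\gamma$ by $\frac23$, while the theorem needs $\frac12$ per exponentiation. The loss comes from numbers with a few large prime factors, such as three primes near $e^{W/3}$, which cannot be split evenly. But such primes have logarithm at least $\eta W$ for a small constant $\eta$, and what we know about $\mathcal R$ in that range can be improved repeatedly, each time at the price of only a factor $1/\eta$ in $W$. We therefore carry two exponents: $\gamma$, valid from $v$ on, and $\delta\le\gamma$, valid from $\eta W$ on.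

\section{One step: from $R$ to $E$}\label{sec:step}

\begin{proposition}\label{prop:step}
Let $\gamma$ and $v$ satisfy
\begin{equation}\label{eq:H}
0<\gamma\le1,\qquad v\ge1,\qquad\gamma v\ge1,\qquad R(e^w)\le e^{\gamma w}\ \text{ for all } w\ge v .
\end{equation}
Let $0<\eta\le\frac1{40h}$, and let $W\ge1$ satisfy
\begin{equation}\label{eq:W}
\eta W\ge v,\qquad\eta\gamma W\ge h,\qquad e^v\log(3W)+8/\eta\le\eta\gamma W .
\end{equation}
Let $\gamma/h\le\delta\le\gamma$ be such that $R(e^w)\le e^{\delta w}$ for all $w\ge\eta W$. Then
\[
E(e^W)\le\exp\big(W\max\{\gamma(\tfrac1h+4\eta),\ \tfrac34\delta\}\big).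
\]
\end{proposition}

Keep these hypotheses throughout the section. Call $p\in\mathcal R$ \emph{small} if $\log p\le v$, \emph{medium} if $v<\log p\le\eta W$, and \emph{large} if $\log p>\eta W$. Let $\mathcal D$ be the set of products of primes of $\mathcal R$, including $1$. A medium prime of size $p$ is one of at most $p^\gamma$ candidates, and a large one is one of at most $p^\delta$. So the right measure of $d\in\mathcal D$ is not $\log d$ but its \emph{cost} $\kappa(d)$, defined by $\kappa(dd')=\kappa(d)+\kappa(d')$ and $\kappa(p)=c_p\log p$, where $c_p=\delta$ for large $p$ and $c_p=\gamma$ otherwise. We show that few integers are cheap, and then that every $a\in A_2$ splits into cheap parts and simple primes.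

\begin{lemma}\label{lem:count}
For $y\ge0$, the number of $d\in\mathcal D$ with $\log d\le W$ and $\kappa(d)\le y$ is at most $e^{(1+\eta)y+\eta\gamma W}$.
\end{lemma}

\begin{proof}
Each such $d$ has $e^{(1+\eta)(y-\kappa(d))}\ge1$, so the number is at most $e^{(1+\eta)y}\Sigma$ with $\Sigma=\sum_{d\in\mathcal D,\ \log d\le W}e^{-(1+\eta)\kappa(d)}$. Write $d=d'd''$, where $d'$ is composed of small primes and $d''$ of medium and large ones. There are at most $e^v$ small primes, and the exponent of each in $d'$ takes at most $1+W/\log2\le3W$ values, so there are at most $(3W)^{e^v}$ choices for $d'$. Since $\kappa(d)\ge\kappa(d'')$, summing geometric series over the exponents in $d''$ gives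
\[
\Sigma\le(3W)^{e^v}\prod_{p\in\mathcal R,\ p>e^v}(1-\zeta_p)^{-1},\qquad\zeta_p=p^{-(1+\eta)c_p}.
\]
For medium $p$ we have $\zeta_p\le e^{-\gamma v}\le e^{-1}$ by \eqref{eq:H}. For large $p$ we have $\zeta_p\le e^{-\delta\eta W}\le e^{-\eta\gamma W/h}\le e^{-1}$ by $\delta\ge\gamma/h$ and \eqref{eq:W}. As $-\log(1-\zeta)\le2\zeta$ for $0\le\zeta\le\frac12$, the product is at most $\exp(2\sum\zeta_p)$.

For $s>0$ we have $p^{-s}=\int_{\log p}^\infty se^{-sw}\,dw$. With $s=(1+\eta)\gamma$, summing over the medium primes and exchanging sum and integral,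
\[
\sum_{p\ \text{medium}}\zeta_p\le\int_v^\infty se^{-sw}R(e^w)\,dw\le(1+\eta)\gamma\int_v^\infty e^{-\eta\gamma w}\,dw\le\frac{1+\eta}\eta\le\frac2\eta .
\]
With $s=(1+\eta)\delta$ and the bound $R(e^w)\le e^{\delta w}$ for $w\ge\eta W$, the sum over the large primes is at most $(1+\eta)\delta\int_{\eta W}^\infty e^{-\eta\delta w}\,dw\le2/\eta$. Thus $\Sigma\le(3W)^{e^v}e^{8/\eta}\le e^{\eta\gamma W}$ by \eqref{eq:W}.
\end{proof}

\begin{lemma}\label{lem:bins}
Let $y=W\max\{(\frac1h+\eta)\gamma,\ \frac23\delta\}$. Every $a\in A_2$ with $\log a\le W$ has a factorization $a=d_1\cdots d_h$ in which each $d_i$ is a simple prime factor of $a$ or satisfies $\kappa(d_i)\le y$.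
\end{lemma}

\begin{proof}
List the prime factors of $a$ with multiplicity and distribute them into $h$ bins; $d_i$ will be the product of the primes in bin $i$, and the \emph{load} of a bin is the cost of its current product. Place the large primes first, in decreasing order, and then the others in any order, each time into a bin of smallest load. The smallest load is at most the average load, which is the current total cost divided by $h$. There are four types of final bin.

\emph{The bin contains a small or medium prime.} Then its last insertion is such a prime, of cost at most $\gamma\eta W$. Before it the load was at most $\kappa(a)/h\le\gamma W/h$, where $\kappa(a)\le\gamma\log a$ because $\delta\le\gamma$. The final load is at most $(\frac1h+\eta)\gamma W$.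

\emph{The bin consists of at least two large primes.} Let $u_1\ge u_2\ge\cdots$ be the logarithms of the large primes of $a$, let $j$ be the index of the last one in the bin, and let $U=u_1+\dots+u_j\le W$. The first $h$ large primes go to empty bins, so $j\ge h+1$ and $u_j\le U/(h+1)$; this is where the decreasing order is used. Before the insertion the load was at most $\delta(U-u_j)/h$, so the final load is at most
\[
\delta\Big(\frac Uh+\frac{h-1}hu_j\Big)\le\delta U\Big(\frac1h+\frac{h-1}{h(h+1)}\Big)=\frac2{h+1}\,\delta U\le\tfrac23\delta W .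
\]

\emph{The bin is a single large prime $p$.} Either $p$ is simple, or $p^2\mid a$ and $\kappa(p)=\delta\log p\le\frac12\delta W$.

\emph{The bin is empty.} Then $d_i=1$ and $\kappa(d_i)=0$.
\end{proof}

The fraction $2/(h+1)$ is the exponent met in Example~\ref{ex:onescale}, where every product has $h+1$ prime factors of nearly equal size.

\begin{proof}[Proof of Proposition~\ref{prop:step}]
Let $y$ be as in Lemma~\ref{lem:bins}. By Lemmas~\ref{lem:bins} and~\ref{lem:poor}, each $a\in A_2$ with $a\le e^W$ has a poor divisor $d\in\mathcal D$ with $\log d\le W$ and $\kappa(d)\le y$. Each poor $d$ divides at most $h$ elements of $A$. By Lemma~\ref{lem:count} and $\log h\le h\le\eta\gamma W$,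
\[
\log E(e^W)\le(1+\eta)y+2\eta\gamma W .
\]
If $y=(\frac1h+\eta)\gamma W$, the right side is $\gamma W\big(\frac1h+\eta(3+\frac1h+\eta)\big)\le\gamma W(\frac1h+4\eta)$. If $y=\frac23\delta W$, we absorb the error term using $\gamma\le h\delta$ and $\eta\le\frac1{40h}$: the right side is at most
\[
\delta W\big(\tfrac23+\tfrac23\eta+2h\eta\big)\le\delta W\big(\tfrac23+\tfrac1{120}+\tfrac1{20}\big)\le\tfrac34\delta W .\qedhere
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:upper}}\label{sec:upper}

Now assume $|A(n)|\ge\pi(n)$ for $n\ge n_0$, so that \eqref{eq:RE} turns each bound for $E$ into a bound for $R$. We iterate Proposition~\ref{prop:step} in two ways. The inner iteration keeps $\gamma$ and $v$ fixed and shrinks $\delta$ by the factor $\frac34$ until the first term of the maximum dominates. This takes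
\[
J=\lceil\log h/\log(4/3)\rceil\ge1
\]
steps, since $(\frac34)^J\le\frac1h$.

\begin{lemma}\label{lem:inner}
Let $\gamma,v$ satisfy \eqref{eq:H}, let $0<\eta\le\frac1{40h}$, and suppose that $e^{W_*}\ge n_0$ and that \eqref{eq:W} holds for all $W\ge W_*$. Then
\[
R(e^w)\le E(e^w)\le e^{\gamma(\frac1h+4\eta)w}\qquad\text{for all } w\ge\eta^{-J}W_* .
\]
\end{lemma}

\begin{proof}
Put $\gamma'=\gamma(\frac1h+4\eta)$ and $\delta_j=\max\{\gamma',(\frac34)^j\gamma\}$. Since $\frac1h+4\eta\le\frac12+\frac1{20}$, we have $\gamma/h\le\delta_j\le\gamma$, $\ \delta_0=\gamma$ and $\delta_J=\gamma'$. We show by induction on $j$ that $R(e^w)\le e^{\delta_jw}$ for all $w\ge\eta^{1-j}W_*$. For $j=0$ this is \eqref{eq:H}, because $\eta W_*\ge v$. Suppose it holds for $j$, and let $W\ge\eta^{-j}W_*$. Then $W\ge W_*$ (so $W\ge v/\eta\ge1$) and $\eta W\ge\eta^{1-j}W_*$, so Proposition~\ref{prop:step} applies with $\delta=\delta_j$. As $\max\{\gamma',\frac34\delta_j\}=\delta_{j+1}$, it gives, with \eqref{eq:RE},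
\[
R(e^W)\le E(e^W)\le e^{\delta_{j+1}W}\qquad(W\ge\eta^{-j}W_*).
\]
This completes the induction, and the case $j=J-1$ of the last display contains the lemma.
\end{proof}

The outer iteration replaces $\gamma$ by about $\gamma/h$ and $v$ by an exponential of $v$. As in the construction, the relative losses $4h\eta$ must be summable. For $k\ge0$ let
\[
\eta_k=\frac{2^{-k}}{40h},\qquad\gamma_0=1,\qquad\gamma_{k+1}=\gamma_k\Big(\frac1h+4\eta_k\Big).
\]
Then $\gamma_k\le1$, and $\gamma_k=h^{-k}\prod_{i<k}(1+2^{-i}/10)$ lies in $[h^{-k},2h^{-k}]$, because the product is at most $e^{1/5}<2$. Let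
\[
v_0=\max\{\log n_0,\ 2\log(80h^2),\ J\log(40h)\},\qquad v_{k+1}=e^{3v_k}.
\]
Since $v_k\ge v_0$, we have $v_{k+1}\ge e^{2v_k}v_k\ge hv_k$, so $v_k\ge h^kv_0\ge(1+k)v_0$. Consequently, for all $k\ge0$, $\ \gamma_kv_k\ge v_0\ge1$ and
\begin{align}
e^{v_k/2}&\ge(80h^2)^{1+k}\ge80h^2(2h)^k\ge\frac{2h}{\eta_k\gamma_k},\label{eq:v1}\\
e^{v_k}&\ge(40h)^{J(1+k)}\ge(40h\cdot2^k)^J=\eta_k^{-J}.\label{eq:v2}
\end{align}

We check that \eqref{eq:W} holds for $(\gamma,v,\eta)=(\gamma_k,v_k,\eta_k)$ and all $W\ge W_*=e^{2v}$. Let $s=W^{1/4}\ge e^{v/2}$. By \eqref{eq:v1}, $s\ge2h/(\eta\gamma)$ and $s\ge80h^2\ge320$.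
\begin{itemize}
\item By \eqref{eq:v2}, $\eta e^v\ge1$, so $\eta W\ge\eta e^v\cdot e^v\ge e^v\ge v$.
\item We have $\eta\gamma W=\eta\gamma s\cdot s^3\ge2hs^3\ge h$.
\item We have $\log(3W)\le5\log s\le10\sqrt s\le s$ and $e^v\le s^2$, so $e^v\log(3W)\le s^3$. Also $8/\eta\le(2/\eta)^3\le s^3$. The sum is at most $2s^3\le\eta\gamma W$.
\end{itemize}
Moreover $W_*\ge v_0\ge\log n_0$.

We claim that $R(e^w)\le e^{\gamma_kw}$ for $w\ge v_k$, for all $k\ge0$. For $k=0$ this is the trivial bound $R(x)\le x$. If it holds for $k$, then \eqref{eq:H} holds for $\gamma_k,v_k$, and Lemma~\ref{lem:inner} gives $R(e^w)\le E(e^w)\le e^{\gamma_{k+1}w}$ for $w\ge\eta_k^{-J}e^{2v_k}$, hence by \eqref{eq:v2} for $w\ge e^{3v_k}=v_{k+1}$. So the claim holds, and for every $k\ge1$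
\begin{equation}\label{eq:levels}
E(e^w)\le e^{2h^{-k}w}\qquad(w\ge v_k).
\end{equation}

It remains to count levels. Put $Z_k=4v_k$. Since $e^{v_k}\ge4$, we have $Z_{k+1}=4e^{3v_k}\le e^{Z_k}$, so $\log^*Z_k\le\log^*Z_0+k$ by \eqref{eq:logstar}. Let $n\ge n_1=e^{v_1}$ and choose $k\ge1$ with $v_k\le\log n<v_{k+1}$. Then
\[
\log^*n=1+\log^*(\log n)\le1+\log^*Z_{k+1}\le k+2+\log^*Z_0 ,
\]
so $h^{-k}\le h^{2+\log^*Z_0}\,h^{-\log^*n}$. By \eqref{eq:excessE} and \eqref{eq:levels},
\[
|A(n)|-\pi(n)\le E(n)\le n^{2h^{-k}}\le n^{C\,h^{-\log^*n}},\qquad C=2h^{\,2+\log^*(4v_0)} .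
\]
Both $C$ and $n_1$ depend only on $h$ and $n_0$. This proves Theorem~\ref{thm:upper}. \qed

\begin{remark}
When $n_0$ is large in terms of $h$, we have $4v_0=4\log n_0\le n_0$, so the exponent of $n$ is at most $2h^2\cdot h^{-(\log^*n-\log^*n_0)}$. The levels are counted from the point after which $A$ never falls behind the primes, just as the generations in Section~\ref{sec:lower} are counted from $y_1$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{PS}
P\'eter P\'al Pach and Csaba S\'andor, \emph{Multiplicative bases and an Erd\H{o}s problem}, arXiv:1602.06724 (2016).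

\end{thebibliography}
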